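\title{The clique number of Paley graphs of nonsquare order}

\begin{abstract}
Let $p\equiv1\pmod 4$ be prime and $q=p^{2s+1}$. We prove that the clique number $n$ of the Paley graph of order $q$ satisfies $n(n-1)\le (q-1)/2$, so that $n<\sqrt{q/2}+\frac12$. When $s\ge1$ and the fractional part of $\sqrt{p/2}$ exceeds $\frac12$, we obtain a bound that lies below $\sqrt{q/2}$ by an amount of order $p^s$. The proof is a Stepanov-type argument in which the exponent of the auxiliary polynomial is divided by a power of $p$ with the help of the Frobenius automorphism; the nonvanishing of the polynomial is then decided by comparing the dimensions of two spaces of functions on the clique.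
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $q=p^r\equiv1\pmod4$ be a prime power. The \emph{Paley graph} $P_q$ has the elements of $\mathbb F_q$ as vertices, and two vertices are adjacent when their difference is a nonzero square. The condition $q\equiv1\pmod4$ makes $-1$ a square, so adjacency is symmetric. A clique is a set $A\subseteq\mathbb F_q$ all of whose differences are squares, and the clique number $\omega(P_q)$ is the largest size of such a set. It measures how much additive structure the multiplicative group of squares can hold.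

There is a simple upper bound. Let $A$ be a clique and $\eta$ a nonsquare. If $a+\eta b=a'+\eta b'$ with $a,a',b,b'\in A$ and $b\ne b'$, then $\eta=(a-a')/(b'-b)$ is a quotient of squares, which is absurd. So $(a,b)\mapsto a+\eta b$ is injective on $A\times A$, and
\begin{equation}\label{eq:trivial}
\omega(P_q)\le\sqrt q .
\end{equation}
If $q$ is a square, equality holds: every nonzero $z$ in the subfield $\mathbb F_{\sqrt q}$ satisfies $z^{(q-1)/2}=(z^{\sqrt q-1})^{(\sqrt q+1)/2}=1$, so this subfield is a clique. Only nonsquare $q$ remain. Then $r=2s+1$ is odd, and $p\equiv p^r\equiv1\pmod 4$. In this case it is known that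
\begin{equation}\label{eq:known}
\omega(P_q)\le\min\Big(p^s\big\lceil\sqrt{p/2}\,\big\rceil,\ \sqrt{q/2}+\frac{p^s+1}4+\frac{\sqrt{2p}}{32}\,p^{s-1}\Big).
\end{equation}
For $s=0$ the first term is less than $\sqrt{q/2}+1$: a factor $\sqrt2$ is saved over \eqref{eq:trivial}, up to a bounded error. For $s\ge1$ write $\sqrt{p/2}=m+\theta$ with $m$ an integer and $0<\theta<1$. Since $\sqrt{q/2}=p^s(m+\theta)$, the first term in \eqref{eq:known} is $\sqrt{q/2}+(1-\theta)p^s$ and the second exceeds $\sqrt{q/2}+p^s/4$. For fixed $p$ both errors are proportional to the main term, so the full factor $\sqrt2$ is no longer saved. The prime case suggests that these errors come from the method, and one is led to the following question from Yip's paper \cite{Yip}.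

\medskip
\noindent\textbf{Question.} \emph{Is there a constant $c>0$ such that $\omega(P_q)\le\sqrt{q/2}+cp^{s-1}$ whenever $p\equiv1\pmod4$ and $q=p^{2s+1}$ with $s\ge1$?}
\medskip

The answer is yes, and the error can be taken bounded for all $s$.

\begin{theorem}\label{thm:main}
Let $p\equiv1\pmod4$ be prime, $s\ge0$, $q=p^{2s+1}$ and $n=\omega(P_q)$. Then $n(n-1)\le\frac{q-1}2$. Equivalently,
\[
\omega(P_q)\le\frac{1+\sqrt{2q-1}}2<\sqrt{\frac q2}+\frac12 .
\]
\end{theorem}

The two forms are equivalent because $n(n-1)\le\frac{q-1}2$ means $(2n-1)^2\le2q-1$. Since $p^{s-1}\ge1$ for $s\ge1$, Theorem~\ref{thm:main} gives $\omega(P_q)\le\sqrt{q/2}+\frac12p^{s-1}$, so $c=\frac12$ works in the Question.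

Equality holds in $n(n-1)\le\frac{q-1}2$ for $q=5,13,41$, where $\frac{q-1}2=2,6,20$. The sets $\{0,1\}$, $\{0,1,4\}$, $\{0,1,2,10,33\}$ are cliques: modulo $13$ the differences are $1$, $4$ and $3=4^2$, and modulo $41$ they are $1$, $9$, $2=17^2$, $8=7^2$, $10=16^2$, $23=8^2$, $31=20^2$, $32=14^2$, $33=19^2$.

For $s\ge1$ and some primes $p$ a better bound holds.

\begin{theorem}\label{thm:second}
Let $p\equiv1\pmod4$ be prime, $s\ge1$, $q=p^{2s+1}$, $P=p^s$, and let $m$ be an integer with $1\le m\le\frac{p-3}2$. Then
\[
\omega(P_q)\le\max\Big(mP+\frac{P+1}2,\ 1+\frac{p^{s+1}-1}{2(m+1)}\Big).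
\]
In particular, if $m=\lfloor\sqrt{p/2}\rfloor$ and $\theta=\sqrt{p/2}-m>\frac12$, then
\[
\omega(P_q)\le\sqrt{q/2}+1-p^s\min\big\{\theta-\tfrac12,\ \tfrac34(1-\theta)\big\}.
\]
\end{theorem}

For fixed $p$ with $\theta>\frac12$ the minimum is a positive constant, so the bound lies below $\sqrt{q/2}$ by an amount of order $p^s$. For $p=5$ and $m=1$ the two terms of the maximum are $\frac{6P+2}4$ and $\frac{5P+3}4$, so $\omega(P_{5^{2s+1}})\le\frac{3\cdot5^s+1}2$, whereas $\sqrt{q/2}\approx1.581\cdot5^s$.

Both proofs follow Stepanov's method: build a nonzero polynomial of controlled degree that vanishes to high order at every point of the clique, and count zeros. The basic construction (Section~\ref{sec:nocarry}) proves Theorem~\ref{thm:main} when the base-$p$ digits of $n-1$ are all small and breaks down otherwise. Section~\ref{sec:125} repairs it by hand for $q=125$, and Section~\ref{sec:twist} states the repair in general, with a parameter $R=p^\rho$. The choice $\rho=s$ gives Theorem~\ref{thm:second} (Section~\ref{sec:full}); the choices $\rho<s$ need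 one more device (Section~\ref{sec:partial}). Section~\ref{sec:proof} shows that one of these tools always applies.

\section{Digits, functions on a clique, auxiliary polynomials}\label{sec:tools}

From now on $p\equiv1\pmod4$ is prime, $q=p^{2s+1}$, $P=p^s$, $h=\frac{p-1}2$, and $A\subseteq\mathbb F_q$ is a clique with $n=|A|\ge2$ elements. By Euler's criterion $(b-a)^{(q-1)/2}=1$ for distinct $a,b\in A$. We use this in the form
\begin{equation}\label{eq:clique}
(b-a)^{\frac{q-1}2+e}=(b-a)^e\qquad(a,b\in A,\ e\ge1),
\end{equation}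
which for $a=b$ reads $0=0$; this is why $e\ge1$ is required. Apart from one use of \eqref{eq:trivial}, the clique property enters only through \eqref{eq:clique}.

\medskip\noindent\textbf{Digits.} The digits of $k=\sum_ik_ip^i$ are its base-$p$ digits $0\le k_i\le p-1$; position $0$ is the units digit, and $(k_j,\dots,k_0)_p$ lists digits from the top. Write $l\preceq k$ if $l_i\le k_i$ for all $i$. Lucas's theorem states that $\binom kl\equiv\prod_i\binom{k_i}{l_i}\pmod p$, so
\[
\binom kl\ne0\ \text{in }\mathbb F_q\iff l\preceq k .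
\]
There are $\prod_i(k_i+1)$ integers $l\preceq k$. The number $\frac{p^j-1}2=h(1+p+\dots+p^{j-1})$ has the digit $h$ at positions $0,\dots,j-1$. Hence, if $e<p^j$ has all digits at most $h$, then no carry occurs in the sum $\frac{p^j-1}2+e$, and its digits are $h+e_i$ for $0\le i\le j-1$. We also record that
\begin{equation}\label{eq:mrange}
1\le\big\lfloor\sqrt{p/2}\big\rfloor\le h-1 .
\end{equation}
For $p=5$ all three numbers equal $1$, and for $p\ge13$ we have $(p-3)^2-2p=p(p-8)+9>0$, that is, $\sqrt{p/2}<\frac{p-3}2$.

\medskip\noindent\textbf{Functions on $A$.} The functions $A\to\mathbb F_q$ form a space $\mathbb F_q^A$ of dimension $n$. We denote a function by its value at a variable point $a$, so $a^t$ is the function $a\mapsto a^t$, with $0^0=1$. The functions $1,a,\dots,a^{n-1}$ are linearly independent, since a nonzero polynomial of degree at most $n-1$ cannot vanish on $A$. For a system of weights $c=(c_a)_{a\in A}$ in $\mathbb F_q$ put $\langle c,\phi\rangle=\sum_{a\in A}c_a\phi(a)$. Every linear functional on $\mathbb F_q^A$ has this form.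 So if $\mathcal V$ is a subspace and $\phi\notin\mathcal V$, there are weights $c$ that annihilate $\mathcal V$ and satisfy $\langle c,\phi\rangle\ne0$.

\medskip\noindent\textbf{Auxiliary polynomials.} All our polynomials are built from $G(x)=\sum_{a\in A}c_a(x-a)^k$. The binomial theorem gives two expansions, one in powers of $x$ and one around a point $b\in A$:
\begin{align}
G(x)&=\sum_{l=0}^k(-1)^l\binom kl\langle c,a^l\rangle\,x^{k-l},\label{eq:top}\\
G(b+y)&=\sum_{j=0}^k\binom kj\big\langle c,(b-a)^{k-j}\big\rangle\,y^j.\label{eq:local}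
\end{align}
The coefficient of $y^j$ in \eqref{eq:local} is the $j$-th Hasse derivative of $G$ at $b$. A polynomial $F$ vanishes to order $N$ at $b$, meaning $(x-b)^N\mid F$, when the coefficients of $y^0,\dots,y^{N-1}$ in $F(b+y)$ are zero. If $F\ne0$ vanishes to order $N$ at every point of $A$, then $nN\le\deg F$. Formula \eqref{eq:top} controls the degree and the nonvanishing; formula \eqref{eq:local} controls the zeros, and there \eqref{eq:clique} replaces a large exponent by a small one.

\section{The case without carries}\label{sec:nocarry}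

The following lemma is the argument of Hanson--Petridis and Yip. Take $k=\frac{q-1}2+n-1$. Then \eqref{eq:clique} turns the functions $(b-a)^{k-j}$ into polynomials in $a$ of degree $n-1-j$, and a single choice of weights annihilates all polynomials of degree below $n-1$.

\begin{lemma}\label{lem:nocarry}
If all digits of $n-1$ are at most $h$, then $n(n-1)\le\frac{q-1}2$.
\end{lemma}

\begin{proof}
Put $c_a=\prod_{b\in A,\,b\ne a}(a-b)^{-1}$. For a polynomial $f$ of degree at most $n-1$, Lagrange interpolation gives $f(x)=\sum_ac_af(a)\prod_{b\ne a}(x-b)$, so $\langle c,f\rangle$ is the coefficient of $x^{n-1}$ in $f$. Let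
\[
k=\frac{q-1}2+n-1,\qquad F(x)=\sum_{a\in A}c_a(x-a)^k-(-1)^{n-1}.
\]

\emph{Degree.} In \eqref{eq:top} the terms with $l<n-1$ vanish, and the term with $l=n-1$ is $\pm\binom k{n-1}x^{(q-1)/2}$. As $n-1<q$ has all digits at most $h$, each digit of $k$ is $h$ plus the corresponding digit of $n-1$, so $n-1\preceq k$ and $\binom k{n-1}\ne0$. Thus $F$ has degree exactly $\frac{q-1}2$.

\emph{Zeros.} Let $b\in A$ and $0\le j\le n-2$. By \eqref{eq:clique}, $(b-a)^{k-j}=(b-a)^{n-1-j}$ on $A$. For $j=0$ this is a polynomial in $a$ of degree $n-1$ with leading coefficient $(-1)^{n-1}$, so $F(b)=0$. For $j\ge1$ its degree is below $n-1$, so the coefficient of $y^j$ in \eqref{eq:local} is zero. Hence $F$ vanishes to order $n-1$ at each of the $n$ points of $A$.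
\end{proof}

The hypothesis on the digits serves only to show that $F\ne0$. If some digit of $n-1$ exceeds $h$, a carry occurs at the lowest such position, the digit of $k$ there is smaller than that of $n-1$, and $\binom k{n-1}=0$.

One can try to avoid this by passing to a subset, since a clique of size at least $N$ contains one of size $N$. Call an integer \emph{admissible} if its digits are at most $h$, and let $m=\lfloor\sqrt{p/2}\rfloor$. By \eqref{eq:mrange} the integer $N-1=(m+1)P$ is admissible, and $N(N-1)>(m+1)^2P^2>q/2$. So $\omega(P_q)\le(m+1)P$, which is the first term in \eqref{eq:known}. But no integer strictly between $mP+\frac{P-1}2$ and $(m+1)P$ is admissible. If $\theta=\sqrt{p/2}-m>\frac12$, then $\sqrt{q/2}$ falls into this gap, and the next admissible integer exceeds it by $(1-\theta)P$. To do better one has to treat sizes $n$ for which carries occur.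

\section{The case $q=125$}\label{sec:125}

Here $p=5$, $h=2$, $\frac{q-1}2=62$. The bound \eqref{eq:trivial} gives $\omega\le11$, the argument just given yields $\omega\le10$, and Theorem~\ref{thm:main} asserts $\omega\le8$, because $9\cdot8>62$. So let $A$ be a clique with nine elements; we want a contradiction.

In Lemma~\ref{lem:nocarry} we would have $k=70=(2,4,0)_5$ and $n-1=8=(1,3)_5$, so $\binom{70}8=0$. The polynomial $F$ then has degree below $62$ and $72$ zeros counted with multiplicity. We learn that $F=0$, which contradicts nothing.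

The degeneracy has a visible cause, which can be turned to advantage: $70=5\cdot14$. Let $\sigma(z)=z^{25}$, the inverse of the automorphism $z\mapsto z^5$ of $\mathbb F_{125}$. For any weights $d_a$,
\[
\sum_ad_a(x-a)^{70}=\Big(\sum_a\sigma(d_a)(x-a)^{14}\Big)^5 .
\]
A double zero of the inner polynomial is a zero of order ten of the outer one. So we work with $g(x)=\sum_ac_a(x-a)^{14}$ and ask for a double zero at each $b\in A$. By \eqref{eq:local} it is enough that $c$ annihilate the functions $(b-a)^{14}$ and $(b-a)^{13}$. These exponents are below $62$, so \eqref{eq:clique} does not apply to them, but it applies to their fifth powers: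
\[
(b-a)^{70}=(b-a)^{8}=(b-a)^3(b-a)^5,\qquad(b-a)^{65}=(b-a)^3 .
\]
Applying $\sigma$, which is additive and satisfies $\sigma(z^5)=z$, we get
\[
(b-a)^{14}=\big(\sigma(b)-\sigma(a)\big)^3(b-a),\qquad(b-a)^{13}=\big(\sigma(b)-\sigma(a)\big)^3 .
\]
For every $b$, both functions lie in the span of the eight functions $a^v\sigma(a)^u$ with $0\le v\le1$, $0\le u\le3$. Eight homogeneous linear conditions on nine weights have a solution $c\ne0$. Since $1,a,\dots,a^8$ is a basis of $\mathbb F_q^A$, there is an $l\le8$ with $\langle c,a^l\rangle\ne0$. Now $14=(2,4)_5$, so $l\preceq14$, and \eqref{eq:top} shows $g\ne0$. A nonzero polynomial of degree at most $14$ has nine double zeros, and $18>14$. Hence $\omega(P_{125})\le8$.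

Two features persist in general. The weights are no longer explicit; they come from a dimension count. And $g\ne0$ requires $\langle c,a^l\rangle\ne0$ for an $l$ with $l\preceq k$, which was automatic here and is the main difficulty in larger fields.

\section{The Frobenius twist}\label{sec:twist}

Let $1\le\rho\le s$ and $R=p^\rho$, and let $\sigma$ be the inverse of the automorphism $z\mapsto z^R$ of $\mathbb F_q$. We want an exponent $k$ such that $Rk$ exceeds $\frac{q-1}2$. Since $\frac{q-1}2=R\cdot\frac{q/R-1}2+\frac{R-1}2$, the multiples of $R$ above $\frac{q-1}2$ are the numbers $Rk$ with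
\begin{equation}\label{eq:k}
k=\frac{q/R-1}2+\mu+1,\qquad Rk=\frac{q-1}2+\frac{R+1}2+\mu R\qquad(\mu\ge0).
\end{equation}
The term $\mu R$ survives the extraction of $R$-th roots as an ordinary exponent $\mu$, while $\frac{R+1}2$ becomes an exponent on $\sigma(b)-\sigma(a)$. Let $U=\{u:u\preceq\frac{R+1}2\}$. The number $\frac{R+1}2=\frac{R-1}2+1$ has the digit $h+1$ at position $0$ and $h$ at positions $1,\dots,\rho-1$, so
\[
|U|=(h+2)(h+1)^{\rho-1}.
\]
Define two subspaces of $\mathbb F_q^A$:
\[
\mathcal V_\mu=\operatorname{span}\{a^v\sigma(a)^u:0\le v\le\mu,\ u\in U\},\qquad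
\mathcal L_k=\operatorname{span}\{a^l:l\preceq k\}.
\]
Weights that annihilate $\mathcal V_\mu$ produce zeros, and weights that fail to annihilate $\mathcal L_k$ produce a nonzero polynomial. Note that $\dim\mathcal V_\mu\le(\mu+1)|U|$.

\begin{lemma}\label{lem:twist}
Let $1\le\rho\le s$, $R=p^\rho$, $\mu\ge0$, and let $k$ be given by \eqref{eq:k}. If $\mathcal L_k\not\subseteq\mathcal V_\mu$, then
\[
(n-1)(\mu+1)\le\frac{q/R-1}2 .
\]
If in addition $n\le(\mu+1)R$, then $n(n-1)\le\frac{q-R}2$.
\end{lemma}

\begin{proof}
Some generator $a^l$ of $\mathcal L_k$ is not in $\mathcal V_\mu$. Choose weights $c$ that annihilate $\mathcal V_\mu$ with $\langle c,a^l\rangle\ne0$, and let $g(x)=\sum_ac_a(x-a)^k$. Since $l\preceq k$, the coefficient of $x^{k-l}$ in \eqref{eq:top} is nonzero. So $g\ne0$ and $\deg g\le k$.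

Let $b\in A$ and $0\le j\le\mu$. By \eqref{eq:k} and \eqref{eq:clique}, with $e=\frac{R+1}2+(\mu-j)R\ge1$,
\[
(b-a)^{R(k-j)}=(b-a)^{\frac{R+1}2}(b-a)^{R(\mu-j)}\qquad(a\in A).
\]
Apply $\sigma$ and expand, keeping by Lucas's theorem only the terms with $u\in U$:
\[
(b-a)^{k-j}=\big(\sigma(b)-\sigma(a)\big)^{\frac{R+1}2}(b-a)^{\mu-j}
=(b-a)^{\mu-j}\sum_{u\in U}(-1)^u\binom{\frac{R+1}2}{u}\sigma(b)^{\frac{R+1}2-u}\sigma(a)^u .
\]
As $(b-a)^{\mu-j}$ is a polynomial in $a$ of degree at most $\mu$, this function lies in $\mathcal V_\mu$ and is annihilated by $c$. By \eqref{eq:local}, $g$ vanishes to order $\mu+1$ at every $b\in A$. Therefore $n(\mu+1)\le k$, and subtracting $\mu+1$ gives the first claim. If $n\le(\mu+1)R$, then $n(n-1)\le R(\mu+1)(n-1)\le\frac{q-R}2$.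
\end{proof}

Section~\ref{sec:125} is the case $R=5$, $\mu=1$, $k=14$. To reach Theorem~\ref{thm:main} we need $\mu+1\ge n/R$, and for $\mu+1$ near $n/R$ the bound for $\dim\mathcal V_\mu$ is roughly $n/2^\rho$ when $p$ is large. So weights annihilating $\mathcal V_\mu$ are plentiful. But the condition $l\preceq k$ thins out $\mathcal L_k$ in a similar proportion, and everything depends on showing $\mathcal L_k\not\subseteq\mathcal V_\mu$. Our lower bounds for dimensions will all come from the independence of $1,a,\dots,a^{n-1}$.

\section{The twist by $p^s$ and the proof of Theorem~\ref{thm:second}}\label{sec:full}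

With $\rho=s$ the parameter $\mu$ is a single digit, and a direct count suffices once $n$ is large enough.

\begin{proposition}\label{prop:full}
Let $s\ge1$ and $1\le m\le h-1$. If $n\ge mP+\frac{P+3}2$, then $(n-1)(m+1)\le\frac{p^{s+1}-1}2$.
\end{proposition}

\begin{proof}
Take $\rho=s$ and $\mu=m$ in Lemma~\ref{lem:twist}, so that $q/R=p^{s+1}$ and $\dim\mathcal V_m\le(m+1)(h+2)(h+1)^{s-1}$. Since $m+1\le h$, the number $k=\frac{p^{s+1}-1}2+m+1$ has the digit $h+m+1$ at position $0$ and $h$ at positions $1,\dots,s$. We exhibit two disjoint families of integers $l\preceq k$ with $l\le n-1$; in both, $l_i\le h$ for $1\le i\le s-1$ and the digits above position $s$ are zero.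
\begin{itemize}
\item $l_s\le m-1$ and $l_0\le h+m+1$. Then $l<mP$. There are $m(h+m+2)(h+1)^{s-1}$ such $l$.
\item $l_s=m$ and $l_0\le h+1$. Then $l\le mP+\frac{P-1}2+1\le n-1$. There are $(h+2)(h+1)^{s-1}$ such $l$.
\end{itemize}
The corresponding functions $a^l$ are linearly independent, and $m(h+m+2)+(h+2)=(m+1)(h+2)+m^2$. Thus
\[
\dim\mathcal L_k\ge\big((m+1)(h+2)+m^2\big)(h+1)^{s-1}>\dim\mathcal V_m ,
\]
so $\mathcal L_k\not\subseteq\mathcal V_m$ and the lemma applies.
\end{proof}

The lower bound on $n$ is what makes the second family available. The first family alone beats the bound for $\dim\mathcal V_m$ only if $m^2>h+2=\frac{p+3}2$, which just fails for the relevant value $m=\lfloor\sqrt{p/2}\rfloor$.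

\begin{proof}[Proof of Theorem~\ref{thm:second}]
Let $A$ be a clique of maximum size. Either $n\le mP+\frac{P+1}2$, or Proposition~\ref{prop:full} gives $n\le1+\frac{p^{s+1}-1}{2(m+1)}$. This is the first claim. Now let $m=\lfloor\sqrt{p/2}\rfloor$, which is allowed by \eqref{eq:mrange}, and let $\theta>\frac12$. Since $\sqrt{q/2}=P(m+\theta)$,
\[
mP+\frac{P+1}2=\sqrt{q/2}-\Big(\theta-\frac12\Big)P+\frac12 .
\]
Since $\frac{p^{s+1}}2=P(m+\theta)^2$ and $\frac{m+\theta}{m+1}=1-\frac{1-\theta}{m+1}$,
\[
1+\frac{p^{s+1}-1}{2(m+1)}\le1+P\,\frac{(m+\theta)^2}{m+1}=1+\sqrt{q/2}-P\,\frac{m+\theta}{m+1}\,(1-\theta),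
\]
and $\frac{m+\theta}{m+1}\ge1-\frac1{2(m+1)}\ge\frac34$ because $\theta>\frac12$ and $m\ge1$. Both terms of the maximum are therefore at most the stated bound.
\end{proof}

\section{Twists by smaller powers of $p$}\label{sec:partial}

Proposition~\ref{prop:full} says nothing when $mP\le n-1\le mP+\frac{P-1}2$, and if $\theta<\frac12$ this range contains $\sqrt{q/2}$ or ends just below it. There we twist by $R=p^\rho$ with $\rho<s$ and take $\mu=\lfloor\frac{n-1}R\rfloor$, so that $n\le(\mu+1)R$ holds automatically. Passing from $n-1$ to $\mu$ deletes the digits below position $\rho$, and with them, for a suitable $\rho$, all digits that cause carries.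

The count of Section~\ref{sec:full} does not carry over. Put $\kappa=s-\rho$, $Q=p^\kappa$, and suppose for instance that $\mu=mQ$. Then the digits of $k$ at positions $1,\dots,\kappa-1$ are only $h$, and the number of $l\preceq k$ below $mP$ is $(h+2)(h+1)^{\kappa-1}(h+m+1)(h+1)^{\rho-1}m$. For $m\le h$ this is at most $mQ\,|U|$, which is less than the bound $(mQ+1)|U|$ for $\dim\mathcal V_\mu$.

The remedy uses that both spaces behave well under multiplication by the function $a$. If $\mathcal L_k\subseteq\mathcal V_\mu$, then $a^w\mathcal L_k\subseteq\mathcal V_{\mu+D}$ for $0\le w\le D$. For a suitable $D<Q/2$ the exponents $l+w$ realize all $Q$ patterns of the lowest $\kappa$ digits, while the bound for the dimension of the larger space grows only to $(m+\frac12)Q\,|U|$. The comparison then becomes $m(h+m+1)$ against $(m+\frac12)(h+2)$, roughly $m^2$ against $p/4$, and $m^2$ is about $p/2$.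

\begin{proposition}\label{prop:partial}
Let $1\le\rho\le s-1$, $R=p^\rho$, $\kappa=s-\rho$ and $\mu=\lfloor\frac{n-1}R\rfloor$. Suppose that $\mu=(m,\mu_{\kappa-1},\dots,\mu_0)_p$ with
\[
\mu_0\le h-1,\qquad\mu_i\le h\ \ (1\le i\le\kappa-1),\qquad m\le h,\qquad4m(m-1)\ge p+3 .
\]
Then $n(n-1)\le\frac{q-R}2$.
\end{proposition}

\begin{proof}
Let $Q=p^\kappa$ and let $k$ be given by \eqref{eq:k}. Since $n\le(\mu+1)R$, it suffices by Lemma~\ref{lem:twist} to show $\mathcal L_k\not\subseteq\mathcal V_\mu$. Suppose $\mathcal L_k\subseteq\mathcal V_\mu$.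

The digits of $\mu+1$ are $\mu_0+1,\mu_1,\dots,\mu_{\kappa-1},m$, all at most $h$, and $\frac{q/R-1}2$ has the digit $h$ at positions $0,\dots,2s-\rho$. So no carry occurs in $k$, and its digits $k_i$ are those in the second row of the table below. Write $\mu=mQ+\mu'$ with $0\le\mu'<Q$, and let $D$ be the room left in the lowest $\kappa$ digits of $k$:
\[
D=\sum_{i<\kappa}(p-1-k_i)p^i=Q-1-\Big(\frac{Q-1}2+\mu'+1\Big)=\frac{Q-3}2-\mu'.
\]
The first expression shows $D\ge0$.

\emph{Upper bound.} Let $\mathcal W$ be the span of the functions $a^{l+w}$ with $l\preceq k$ and $0\le w\le D$. Each $a^l$ is a linear combination of functions $a^v\sigma(a)^u$ with $v\le\mu$, $u\in U$. Multiplying by $a^w$ shows $\mathcal W\subseteq\mathcal V_{\mu+D}$. As $\mu+D+1=mQ+\frac{Q-1}2$,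
\begin{equation}\label{eq:upper}
\dim\mathcal W<Q\Big(m+\frac12\Big)(h+2)(h+1)^{\rho-1}.
\end{equation}

\emph{Lower bound.} Let $T$ be the set of integers $t$ whose digits obey the third row of the table and vanish above position $2s-\rho$. Note that $\kappa<s<2s-\rho$.
\[
\begin{array}{l|c|c|c|c|c|c}
\text{position }i&0&1,\dots,\kappa-1&\kappa&\kappa+1,\dots,s-1&s&s+1,\dots,2s-\rho\\\hline
\text{digit }k_i&h+\mu_0+1&h+\mu_i&h+m&h&h&h\\
\text{digit }t_i&\text{any}&\text{any}&\le h+m&\le h&\le m-1&0
\end{array}
\]
There are $s-1-\kappa=\rho-1$ positions strictly between $\kappa$ and $s$, so $|T|=Q\,(h+m+1)(h+1)^{\rho-1}m$. Given $t\in T$, define $l$ by $l_i=\min(t_i,k_i)$. Then $l\preceq k$. For $i\ge\kappa$ we have $t_i\le k_i$, hence $l_i=t_i$, and for $i<\kappa$ we have $0\le t_i-l_i\le p-1-k_i$. So $w=t-l$ satisfies $0\le w\le D$, and $a^t\in\mathcal W$. Finally $t<mP=mQR\le\mu R\le n-1$ for all $t\in T$, so the functions $a^t$, $t\in T$, are linearly independent and $\dim\mathcal W\ge|T|$.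

\emph{Comparison.} Combining this with \eqref{eq:upper} and dividing by $Q(h+1)^{\rho-1}$ gives $m(h+m+1)<(m+\frac12)(h+2)$. Subtracting $m(h+2)$ leaves $m(m-1)<\frac{h+2}2=\frac{p+3}4$, contrary to the hypothesis.
\end{proof}

The three digit conditions serve to exclude carries in $k$; the units digit has the stricter bound because $k$ involves $\mu+1$. The condition $\rho\ge1$ separates the position $\kappa$, where $k$ has the large digit $h+m$, from the position $s$, where $t$ must be kept below $m$. The factor $h+m+1$ in place of $h+2$ is the whole gain.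

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $A$ be a clique of maximum size $n$; then $n\ge2$, since $\{0,1\}$ is a clique. If $s=0$, then \eqref{eq:trivial} and $(\sqrt p-1)^2\ge0$ give $n-1\le\sqrt p-1\le h$, and Lemma~\ref{lem:nocarry} applies. Let $s\ge1$ and $m=\lfloor\sqrt{p/2}\rfloor$. Then $1\le m\le h-1$ by \eqref{eq:mrange}, and since $p$ is odd,
\begin{equation}\label{eq:msq}
2m^2<p,\qquad2(m+1)^2\ge p+1 .
\end{equation}
We distinguish cases by the position of $n$ relative to $mP$ and $(m+\frac12)P$.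

\medskip\noindent\textbf{Case 1: $n\ge mP+\frac{P+3}2$.} Proposition~\ref{prop:full} gives $(n-1)(m+1)\le\frac{pP-1}2$. To turn this into a bound for $n(n-1)$ we need $n\le(m+1)P$. By \eqref{eq:msq}, $(n-1)(m+1)<\frac{pP}2\le P\big((m+1)^2-\frac12\big)$. Dividing by $m+1$ and using $2(m+1)\le p-1\le P$,
\[
n-1<(m+1)P-\frac P{2(m+1)}\le(m+1)P-1 .
\]
Hence $n(n-1)\le P(m+1)(n-1)\le P\cdot\frac{pP-1}2=\frac{q-P}2$.

\medskip\noindent\textbf{Case 2: $n\le mP$.} Then $n(n-1)<m^2P^2<\frac q2$ by \eqref{eq:msq}, and since $q$ is odd, $n(n-1)\le\frac{q-1}2$.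

\medskip\noindent\textbf{Case 3: $mP<n\le mP+\frac{P+1}2$.} As $p$ is odd, either $2m(m+1)\le p-1$ or $2m(m+1)\ge p+1$. These alternatives say $(2m+1)^2<2p$ and $(2m+1)^2>2p$, that is, $\theta>\frac12$ and $\theta<\frac12$.

Suppose first that $2m(m+1)\le p-1$. Then $(m+\frac12)^2\le\frac p2-\frac14$, and $n\le(m+\frac12)P+\frac12$ gives
\[
n(n-1)\le\Big(m+\frac12\Big)^2P^2-\frac14\le\frac q2-\frac{P^2+1}4\le\frac{q-1}2 .
\]

Suppose now that $2m(m+1)\ge p+1$. The left side is divisible by $4$, while $p+1\equiv2\pmod4$, so $2m(m+1)\ge p+3$. With \eqref{eq:msq} this reads $2m^2<p\le2m^2+2m-3$. For $m=1$ this range is empty, and for $m=2$ it contains only $9$. So $m\ge3$, whence $2(m-1)\ge m+1$ and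
\begin{equation}\label{eq:mlarge}
4m(m-1)\ge2m(m+1)\ge p+3 .
\end{equation}
Write $n-1=mP+n'$ with $0\le n'\le\frac{P-1}2$. The top digit of $n-1$ is $m\le h-1$, at position $s$. If all digits of $n-1$ are at most $h$, Lemma~\ref{lem:nocarry} applies. Otherwise let $i_0<s$ be the highest position whose digit exceeds $h$. We want to delete the digits up to position $i_0$ and be left with a units digit at most $h-1$, so let $\rho$ be the least position above $i_0$ whose digit is less than $h$. It exists, and $1\le\rho\le s$. For example, $p=37$ belongs to this case with $m=4$, $h=18$, and for $s=3$, $n-1=(4,3,18,30)_{37}$ we get $i_0=0$, $\rho=2$.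

We claim that $\rho\ne s$. The digits of $n-1$ at positions strictly between $i_0$ and $\rho$ are at most $h$ and not less than $h$, so they equal $h$. If $\rho=s$, then
\[
n'\ge h\,(p^{i_0+1}+\dots+p^{s-1})+(h+1)p^{i_0}=\frac{P-p^{i_0+1}}2+\frac{p+1}2\,p^{i_0}=\frac{P+p^{i_0}}2>\frac{P-1}2 ,
\]
a contradiction. Thus $1\le\rho\le s-1$ (so for $s=1$ all digits are at most $h$). The digits of $\mu=\lfloor\frac{n-1}{p^\rho}\rfloor$ are the digits of $n-1$ at positions $\rho,\dots,s$: the lowest is at most $h-1$, the others are at most $h$ because they lie above $i_0$, and the top one, at position $\kappa=s-\rho$, is $m$. Together with \eqref{eq:mlarge}, these are the hypotheses of Proposition~\ref{prop:partial}, which gives $n(n-1)\le\frac{q-p^\rho}2$.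

In all cases $n(n-1)\le\frac{q-1}2$. \qed

\begin{remark}
The proofs of Lemmas~\ref{lem:nocarry} and~\ref{lem:twist} do not use that the exponent of $q$ is odd. This hypothesis enters through $\sqrt{q/2}=P\sqrt{p/2}$: in the critical range the top digit of $n-1$ is $m=\lfloor\sqrt{p/2}\rfloor$, which is below $h$, so that deleting low digits removes all carries, and which is large enough for \eqref{eq:mlarge}. For $q=p^{2s}$ and $A=\mathbb F_{p^s}$ every digit of $n-1=p^s-1$ equals $p-1$, and the conclusion fails: $n(n-1)-\frac{q-1}2=\frac12(\sqrt q-1)^2>0$.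
\end{remark}

\begin{thebibliography}{1}

\bibitem{Yip}
Chi Hoi Yip, \emph{On the clique number of Paley graphs of prime power order}, arXiv:2004.01175 (2020).

\end{thebibliography}
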